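\title{Coverings of curves over finite fields whose relative class group has bounded exponent}

\begin{abstract}
Let $\phi:X\to Y$ be a separable covering of degree greater than one of curves over $\mathbb F_q$, with $Y$ of genus at least $2$. We show that if the relative class group $\operatorname{Pic}^0X/\phi^*\operatorname{Pic}^0Y$ is killed by $N$, then $q\le (N+1)^2$ and the genus $g$ of $X$ satisfies $g\le 2^{31}(N+1)^6(\log_2 g)^2$. Hence for each $N$ there are only finitely many such coverings over all finite fields together, which answers a question of Kadets and Keliher. The proof produces functions of small degree on $X$ in two ways and uses a weak Castelnuovo bound that holds in every characteristic. Examples show that the bound on $q$ is attained and that the hypotheses are needed.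
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{curve} over $\mathbb F_q$ is a smooth, proper, geometrically integral curve $X/\mathbb F_q$; equivalently, $\mathbb F_q$ is the full constant field of the function field $\mathbb F_q(X)$. We write $g(X)$ for the genus and $\operatorname{Pic}^0X$ for the group of $\mathbb F_q$-rational divisor classes of degree zero. This is the class group of $\mathbb F_q(X)$, and also the finite group $J_X(\mathbb F_q)$ of rational points of the Jacobian. A \emph{covering} is a finite morphism $\phi:X\to Y$ of curves over the same field $\mathbb F_q$ with $\deg\phi>1$; isomorphisms and constant field extensions are thus excluded. It is \emph{separable} if $\mathbb F_q(X)/\phi^*\mathbb F_q(Y)$ is separable. Two coverings $\phi:X\to Y$ and $\phi':X'\to Y'$ over $\mathbb F_q$ are identified if there are $\mathbb F_q$-isomorphisms $\alpha:X\to X'$ and $\beta:Y\to Y'$ with $\phi'\circ\alpha=\beta\circ\phi$; coverings over different fields are distinct. Throughout,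
\[
g=g(X),\qquad g'=g(Y),\qquad n=\deg\phi\ge 2 .
\]
The \emph{relative class group}
\[
\operatorname{Cl}(\phi)=\operatorname{Pic}^0X/\phi^*\operatorname{Pic}^0Y
\]
measures the divisor classes on $X$ that do not come from $Y$; for $Y=\mathbb P^1$ it is $\operatorname{Pic}^0X$. Its \emph{exponent} is the least positive integer that kills it, so $\operatorname{Cl}(\phi)$ is killed by $N$ exactly when its exponent divides $N$.

\medskip
\noindent\textbf{Question.} \emph{Given a positive integer $N$, is the set of separable coverings $\phi:X\to Y$ of curves of genus larger than $2$ over a finite field, with the field allowed to vary, for which $\operatorname{Cl}(\phi)$ has exponent $N$, finite?}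
\medskip

For $N=1$, that is, for relative class number one, the answer is affirmative by work of Kedlaya. The Question is posed as an open problem by Kadets and Keliher \cite{KK}, who state that even the case $N=2$ remains open.

To see what is being asked, compare the exponent with the order. The group $\operatorname{Cl}(\phi)$ surjects onto $A(\mathbb F_q)$, where $A=J_X/\phi^*J_Y$ has dimension $g-g'$ (Section~\ref{sec:q}), so $\#\operatorname{Cl}(\phi)\ge(\sqrt q-1)^{2(g-g')}$. If $g'\ge 2$, Riemann--Hurwitz gives $g-g'\ge g'-1\ge1$. For $q\ge5$ a bound on the order therefore bounds $q$ and $g-g'$, then $g'$, then $g$. A bound $N$ on the exponent says only that $A(\mathbb F_q)$ lies in the $N$-torsion, a group of order at most $N^{2(g-g')}$. Comparing the two orders gives $\sqrt q-1\le N$, and the dimension cancels: counting bounds the field and says nothing about the genus. One still expects finiteness, for a geometric reason. A curve of genus $g$ has many places of degree about $\log g$; if the class group is killed by $N$, each pair of them gives a function of degree about $N\log g$; and a curve of large genus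 cannot be generated by functions of such small degree. The work lies in carrying this out modulo $\phi^*\operatorname{Pic}^0Y$, which may be a large group.

The answer to the Question is yes, and the proof is effective.

\begin{theorem}\label{thm:A}
Let $N\ge1$. Let $\phi:X\to Y$ be a separable covering over $\mathbb F_q$ with $g'\ge2$ whose relative class group is killed by $N$. Then
\[
q\le (N+1)^2,\qquad g\le 2^{31}(N+1)^6(\log_2 g)^2 .
\]
Consequently there are only finitely many such $\phi$ up to identification, over all finite fields together. In particular, the answer to the Question is yes for every $N$.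
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\phi:X\to Y$ be a separable covering over $\mathbb F_q$ with $g\ge2$, $g'\le1$, and relative class group killed by $N$. Then $q\le(N+1)^2$ and $g\le 3072(N+1)^2\log_2 g$. So only finitely many curves $X$ occur. In particular, only finitely many curves of genus at least $2$ over finite fields have class group of exponent dividing $N$.
\end{theorem}

\begin{proposition}\label{prop:C}
\begin{enumerate}
\item[(1)] The bound $q\le(N+1)^2$ is attained for infinitely many $N$ by separable coverings with both genera larger than $2$.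
\item[(2)] In Theorem~\ref{thm:A}, ``separable'' cannot be dropped, even for $N=1$.
\item[(3)] In Theorem~\ref{thm:A}, $g'\ge2$ cannot be replaced by $g'\ge1$: if some separable covering $\phi:X\to E$ with $g(E)=1$ has relative class group of exponent $N$, then infinitely many do.
\end{enumerate}
\end{proposition}

After the standard facts and the bound on $q$, Section~\ref{sec:model} works out the case $Y=\mathbb P^1$, $N=2$ and explains the two ways to pass to a general $Y$. They are carried out in Sections~\ref{sec:pigeon} and~\ref{sec:norm}; the first rests on the genus bound of Section~\ref{sec:castelnuovo}. Section~\ref{sec:proofs} combines them, and Section~\ref{sec:examples} proves Proposition~\ref{prop:C}.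

\section{Standard facts}\label{sec:facts}

Let $X$ be a curve of genus $g$ over $\mathbb F_q$, of characteristic $p$, and $F=\mathbb F_q(X)$. Divisors are integral combinations of places (closed points), $\sim$ is linear equivalence, and $B_m(X)$ is the number of places of degree $m$. The \emph{degree} of a nonconstant $f\in F$ is $\deg f=[F:\mathbb F_q(f)]$; it equals the degree of the zero divisor and of the polar divisor of $f$. We regard $f$ as a morphism to $\mathbb P^1$, the \emph{$f$-line}, and write $f(P)$ for the place below $P$.

\medskip\noindent\textbf{Places in coverings.} A subfield $M\subset F$ containing $\mathbb F_q$ and a nonconstant function is the function field of a curve $Z$ over $\mathbb F_q$, and the inclusion is a finite morphism $\pi:X\to Z$ of degree $[F:M]$. A place $P$ over $Q=\pi(P)$ has a ramification index $e(P)$, with $\operatorname{ord}_Ph=e(P)\operatorname{ord}_Qh$ for $h\in M$, and a residue degree $\rho(P)=\deg P/\deg Q\in\mathbb Z$. Both are multiplicative in towers, and $\sum_{\pi(P)=Q}e(P)\rho(P)=\deg\pi$. Three consequences are used repeatedly.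
\begin{enumerate}
\item[(P1)] If $h\in M$ vanishes at $P$, it vanishes at every place over $\pi(P)$.
\item[(P2)] If $\deg P$ is prime, then $\rho(P)=1$ or $\deg\pi(P)=1$.
\item[(P3)] At most $\deg\pi$ places lie over a given place of $Z$.
\end{enumerate}
The maps $\pi^*Q=\sum_{\pi(P)=Q} e(P)P$ and $\pi_*P=\rho(P)\pi(P)$ preserve linear equivalence and divisors of degree zero, and $\pi_*\pi^*=\deg\pi$.

\medskip\noindent\textbf{Riemann--Hurwitz.} If $\pi$ is separable, then $2g-2=(2g(Z)-2)\deg\pi+\deg\mathfrak D$, where the different $\mathfrak D$ is effective and contains every ramified place. So $g(Z)\le g$, and the number of ramified places is at most $2g-2+2\deg\pi$, and at most $2g-2$ if $g(Z)\ge1$.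

\medskip\noindent\textbf{Separability} \cite[Prop.~3.10.2]{St}. If $x\in F\setminus F^p$, then $F/\mathbb F_q(x)$ is finite and separable. Every nonconstant $f$ has the form $x^{p^a}$ with $x\notin F^p$, because $f\in F^{p^a}$ forces $p^a$ to divide the order of $f$ at a zero.

\medskip\noindent\textbf{Riemann's inequality} \cite[Cor.~3.11.4]{St}. If $F=\mathbb F_q(x,y)$ with $x,y$ nonconstant, then $g\le(\deg x-1)(\deg y-1)$.

\medskip\noindent\textbf{Riemann--Roch and Clifford.} For a divisor $D$ let $\mathcal L(D)=\{f:\operatorname{div}f+D\ge0\}\cup\{0\}$ and $\ell(D)=\dim \mathcal L(D)$. Then $\ell(D)\ge\deg D+1-g$, and $D$ is \emph{nonspecial} if equality holds, \emph{special} otherwise. For effective $D$ one has $\ell(D)\le\deg D+1$, and $\ell(D)\le 1+\frac12\deg D$ if $D$ is special (Clifford).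

\medskip\noindent\textbf{Weil bounds.} One has $\#X(\mathbb F_{q^m})=q^m+1-\sum_{i=1}^{2g}\alpha_i^m$, where the eigenvalues $\alpha_i$ of Frobenius have absolute value $\sqrt q$. An abelian variety $A/\mathbb F_q$ satisfies $(\sqrt q-1)^{2\dim A}\le\#A(\mathbb F_q)\le(\sqrt q+1)^{2\dim A}$. Also $\#A[N](\overline{\mathbb F}_q)\le N^{2\dim A}$.

\medskip\noindent\textbf{Lang's theorem.} A torsor under a connected algebraic group over $\mathbb F_q$ has a rational point. So if $B\subset J$ is an abelian subvariety, $J(\mathbb F_q)\to(J/B)(\mathbb F_q)$ is surjective, its fibers being the rational points of $B$-torsors.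

\medskip\noindent\textbf{Bertrand's postulate.} For real $\mu\ge1$ there is a prime in $(\mu,2\mu]$.

\medskip
We work with places of prime degree, for which (P2) holds and the count is simple.

\begin{lemma}\label{lem:places}
Let $m$ be a prime with $q\le g\le q^{m/4}$ and $q^{m/4}\ge10$. Then $B_m(X)\ge q^m/(2m)$.
\end{lemma}

\begin{proof}
A place of degree $c$ gives $c$ points over $\mathbb F_{q^m}$ if $c\mid m$ and none otherwise. Since $m$ is prime,
\[
mB_m(X)=\#X(\mathbb F_{q^m})-\#X(\mathbb F_q)\ge q^m-q-2g(q^{m/2}+q^{1/2})\ge q^m-5gq^{m/2},
\]
and $5gq^{m/2}\le5q^{3m/4}\le\frac12q^m$.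
\end{proof}

\section{The size of the constant field}\label{sec:q}

\begin{proposition}\label{prop:q}
Let $\phi:X\to Y$ be a separable covering over $\mathbb F_q$ with $g\ge2$ and $\operatorname{Cl}(\phi)$ killed by $N$. Then $q\le(N+1)^2$.
\end{proposition}

\begin{proof}
We have $g>g'$: this is immediate if $g'\le1$, and for $g'\ge2$ it follows from $g-1\ge n(g'-1)$. Since $\phi_*\phi^*=n$, the homomorphism $\phi^*:J_Y\to J_X$ has finite kernel, so $A=J_X/\phi^*J_Y$ is an abelian variety of dimension $g-g'\ge1$. By Lang's theorem $J_X(\mathbb F_q)\to A(\mathbb F_q)$ is surjective, and it kills $\phi^*\operatorname{Pic}^0Y$. So $A(\mathbb F_q)$ is a quotient of $\operatorname{Cl}(\phi)$ and is killed by $N$. Hence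
\[
(\sqrt q-1)^{2\dim A}\le\#A(\mathbb F_q)\le\#A[N](\overline{\mathbb F}_q)\le N^{2\dim A},
\]
and $\sqrt q-1\le N$ because $\dim A\ge1$.
\end{proof}

\section{The model case and the two obstacles}\label{sec:model}

Let $q$ be odd, $Y=\mathbb P^1$ and $N=2$, so that $\operatorname{Pic}^0X$ is killed by $2$. We claim that $g\le(2m-1)^2$ for every prime $m$ with
\begin{equation}\label{eq:model}
B_m(X)>2g+4m+2m(q+1).
\end{equation}
Fix a place $P_0$ of degree $m$. For every other place $P$ of degree $m$ there is a function $f_P$ with $\operatorname{div}f_P=2(P-P_0)$, of degree $2m$. Fix one of them, $x=f_{P_1}$; it is not a $p$th power, because $\operatorname{ord}_{P_1}x=2$ and $p$ is odd. At most $2g-2+4m$ places are ramified over the $x$-line, and by (P3) at most $2m(q+1)$ lie over its rational places. By \eqref{eq:model} there is a place $P\ne P_0,P_1$ of degree $m$ of neither kind, and by (P2) it has $e(P)=\rho(P)=1$ over the $x$-line. Let $M=\mathbb F_q(x,f_P)$, with $\pi:X\to Z$. Then $e(P)=\rho(P)=1$ over $Z$ as well. On the other hand $P$ is the only zero of $f_P\in M$, so by (P1) it is the only place over $\pi(P)$.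 Therefore $[F:M]=e(P)\rho(P)=1$, and Riemann's inequality gives the claim.

Here $q\le9$ by Proposition~\ref{prop:q}. For $g\ge10$ take a prime $m\in(4\log_qg,8\log_qg]$. Lemma~\ref{lem:places} gives $B_m(X)> g^4/(2m)$, which exceeds $2g+24m$ for large $g$ because $m\le8\log_2g$. Then $g<(16\log_2g)^2$, and $g$ is bounded.

The argument has three parts: produce functions of small degree; show that they generate $F$, since otherwise too many places would be ramified or lie over rational places; and bound the genus of a field with such generators. For general $Y$ the first part fails, since we only know that $N(P-P_0)\sim\phi^*D$ for some unknown $D$ of degree zero on $Y$. There are two ways to remove $D$.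

\emph{Pigeonhole.} If there are many more places of degree $m$ than classes in $\operatorname{Pic}^0Y$, then many places give the same class $\phi^*D$, and their differences are killed by $N$. As $\#\operatorname{Pic}^0Y$ is exponential in $g'$, this needs $m$ of the order of $g'$. Riemann's inequality then gives only a bound of the shape $g\lesssim N^2g'^2$, which is useless when $g'$ is comparable to $g$. But pigeonhole yields exponentially many functions with a common pole, spanning a space of dimension about $m/2$, and a Castelnuovo-type bound saves a factor $m$. The result is $g\lesssim N^2g'$, which for $g'\ge2$ bounds the degree $n$ in terms of $N$.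

\emph{Pushing forward.} Although $D$ is unknown, $nD\sim N\phi_*(P-P_0)$ is known. This removes $D$ at the cost of a factor $n$, for places of degree about $\log g$, and Riemann's inequality gives $g\lesssim(Nn\log g)^2$.

Neither bound suffices alone: the first leaves $g'$ free and the second leaves $n$ free. Together they bound $g$.

\section{A weak Castelnuovo bound in every characteristic}\label{sec:castelnuovo}

\begin{proposition}\label{prop:cast}
Let $k$ be a perfect field and $X/k$ a smooth projective geometrically integral curve of genus $g$. Let $V\subset k(X)$ be a $k$-subspace of dimension $r+1$ with $r\ge1$ and $1\in V$, and suppose that $V$ generates the field $k(X)$ over $k$. Let $D$ be the supremum of the polar divisors of the elements of $V$, and $\delta=\deg D$. Then $g\le12\,\delta^2/r$.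
\end{proposition}

Geometrically, $V$ maps $X$ birationally onto a curve of degree $\delta$ spanning $\mathbb P^r$. The hypothesis that $V$ generates $k(X)$ is needed: if $x$ has degree $2$ on a hyperelliptic curve and $V=\langle1,x,\dots,x^r\rangle$, then $12\delta^2/r=48r$, while $g$ is arbitrary.

The plan is to show that $\ell(jD)$ grows quickly. If $\Gamma\sim D$ is a hyperplane section consisting of $\delta$ distinct points, then $\ell(jD)-\ell((j-1)D)$ is the number of independent conditions that these points impose on $\mathcal L(jD)$. A point is separated from the others by a product of linear forms that miss it and together vanish at the others. The points of $\Gamma$ correspond to vectors spanning a space of dimension $r$. If any $r$ of them were independent, each form could vanish at $r-1$ prescribed points and miss another, and about $\delta/(r-1)$ forms would do. In characteristic $p$ this general position can fail even for the generic section.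

\begin{example}\label{ex:affine}
Let $p\ge3$, $X=\mathbb P^1$ and $V=\langle1,t,t^p,t^{p^2}\rangle$, so $r=3$ and $\delta=p^2$. The roots of $u_0+u_1t+u_2t^p+u_3t^{p^2}$ with $u_1u_3\ne0$ form a coset of a two-dimensional $\mathbb F_p$-vector space. With $v_t=(1,t,t^p,t^{p^2})$ one has $v_t+v_{t+2a}=2v_{t+a}$, so three distinct points of the section can be dependent.
\end{example}

What survives is that a Galois group permutes the points of the generic section transitively. We show that this prevents too many points from lying in a subspace of small dimension, and that this suffices for three quarters of the points. Any proportion above one half beats Clifford's bound, which allows $\ell(jD)$ to grow only by $\delta/2$ per step on average while $jD$ is special.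

\subsection*{The generic hyperplane section}

Let $f_0=1,f_1,\dots,f_r$ be a basis of $V$ and $u_0,\dots,u_r$ indeterminates. Put $k'=k(u_1,\dots,u_r)$ and $K=k'(u_0)$, with algebraic closure $\overline K$. Riemann--Roch spaces are now taken on $X_{\overline K}$, which again has genus $g$. Let $W=V\otimes_k\overline K\subset\mathcal L(D)$, of dimension $r+1$, and $w=\sum_{i\ge0}u_if_i\in W$.

\begin{lemma}\label{lem:generic}
There are $\delta$ distinct points $x_\tau\in X(\overline K)\setminus\operatorname{supp}D$, indexed by a set $T$, with $\operatorname{div}w+D=\sum_{\tau\in T}x_\tau$. The vectors $v_\tau=(f_0(x_\tau),\dots,f_r(x_\tau))\in\overline K^{\,r+1}$ are nonzero, pairwise non-proportional, and span a space of dimension $r$. The function $\operatorname{rk}B=\dim\langle v_\tau:\tau\in B\rangle$ on subsets $B\subset T$ is invariant under a group acting transitively on $T$.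
\end{lemma}

\begin{proof}
The equation $w=0$ says $u_0=w_0$, where $w_0=-\sum_{i\ge1}u_if_i$ lies in the function field $L=k(X)(u_1,\dots,u_r)$ of $X_{k'}$. So we study the generic fiber of $w_0$.

\emph{The polar divisor of $w_0$ is $D$.} The poles of $w_0$ are among those of the $f_i$, which lie in $X(\bar k)$. At a point of $X(\bar k)$ where $D$ has multiplicity $c>0$, with uniformizer $z$, write $f_i=a_iz^{-c}+\cdots$ for $i\ge1$. The $a_i\in\bar k$ are not all zero, so $\sum_{i\ge1}u_ia_i\ne0$ and $w_0$ has a pole of order exactly $c$. Since $f_1\notin k$, we have $D\ne0$. Hence $w_0$ is transcendental over $k'$ and $[L:k'(w_0)]=\delta$. Embed $K$ in $L$ over $k'$ by $u_0\mapsto w_0$.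

\emph{$L/K$ is separable.} As $k$ is perfect, $\Omega^1_{k(X)/k}$ is one-dimensional, with generator $\omega$, and $\Omega^1_{L/k'}=\Omega^1_{k(X)/k}\otimes_{k(X)}L=L\omega$. Write $df_i=h_i\omega$ with $h_i\in k(X)$. The $f_i$ generate $k(X)$, so the $df_i$ span $\Omega^1_{k(X)/k}$ and some $h_i$ is nonzero. Then $dw_0=-(\sum_{i\ge1} u_ih_i)\omega\ne0$, so $\Omega^1_{L/K}=0$, which for a finite extension means separability.

\emph{The points.} The set $T=\operatorname{Hom}_K(L,\overline K)$ thus has exactly $\delta$ elements, and $G=\operatorname{Aut}(\overline K/K)$ acts on it transitively. Each $\tau\in T$ restricts to a $k$-embedding $k(X)\to\overline K$, that is, to a point $x_\tau\in X(\overline K)$ over the generic point of $X$, with $f(x_\tau)=\tau f$ for $f\in k(X)$. In particular $x_\tau\notin\operatorname{supp}D$. Since $\tau$ fixes $u_1,\dots,u_r$, it is determined by its restriction to $k(X)$, so the $x_\tau$ are distinct. From $\tau w_0=u_0$ we get $w(x_\tau)=u_0+\sum_{i\ge1}u_i\,\tau f_i=u_0-\tau w_0=0$. The effective divisor $\operatorname{div}w+D$ has degree $\delta$ and contains the $\delta$ points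 $x_\tau$, so it is their sum.

\emph{The vectors.} Each $v_\tau$ has first coordinate $1$, so proportional vectors are equal; and $v_\tau=v_{\tau'}$ means that $\tau,\tau'$ agree on the generators $f_i$ of $k(X)$, so $\tau=\tau'$. The basis $f_0,\dots,f_r$ identifies $W$ with the space of linear forms on $\overline K^{\,r+1}$, the value of $a\in W$ on $v_\tau$ being $a(x_\tau)$. If $a\ne0$ vanishes at all $x_\tau$, then $\operatorname{div}a+D\ge\sum_\tau x_\tau=\operatorname{div}w+D$, so $a/w$ has no poles and is constant. The forms killing all $v_\tau$ are thus the multiples of $w$, and the span has dimension $r$. Finally $\sigma\in G$, acting on coordinates, preserves linear independence and sends $v_\tau$ to $v_{\sigma\tau}$, so $\operatorname{rk}$ is $G$-invariant.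
\end{proof}

\subsection*{Configurations with a transitive symmetry group}

\begin{lemma}\label{lem:matroid}
Let $(v_\tau)_{\tau\in T}$ be $\delta$ nonzero, pairwise non-proportional vectors spanning a space of dimension $r\ge1$, and suppose that $\operatorname{rk}$ is invariant under a group $G$ acting transitively on $T$.
\begin{enumerate}
\item[(a)] $|B|\le\frac\delta r\operatorname{rk}B$ for all $B\subset T$.
\item[(b)] There are an integer $b$ with $1\le b<1+3\delta/r$ and a subset $S\subset T$ with $|S|\ge\frac34\delta$ such that for each $\tau_0\in S$ the set $S\setminus\{\tau_0\}$ is a union of at most $2b-1$ subsets whose spans do not contain $v_{\tau_0}$.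
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\lambda=\max_{B\ne\emptyset}|B|/\operatorname{rk}B$, so that $|B|\le\lambda\operatorname{rk}B$ for all $B$, and call $B\ne\emptyset$ \emph{dense} if equality holds. If $U,U'$ are the spans of $B,B'$, then $\operatorname{rk}(B\cup B')=\dim(U+U')$ and $\operatorname{rk}(B\cap B')\le\dim(U\cap U')$, so $\operatorname{rk}B+\operatorname{rk}B'\ge\operatorname{rk}(B\cup B')+\operatorname{rk}(B\cap B')$. For dense $B,B'$,
\begin{align*}
|B\cup B'|+|B\cap B'|&=|B|+|B'|=\lambda(\operatorname{rk}B+\operatorname{rk}B')\\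
&\ge\lambda\operatorname{rk}(B\cup B')+\lambda\operatorname{rk}(B\cap B')\ge|B\cup B'|+|B\cap B'|.
\end{align*}
Equality holds throughout, so $B\cup B'$ is dense. The union of all dense sets is therefore dense. It is nonempty and $G$-stable, hence equal to $T$, and $\lambda=\delta/r$.

(b) We pack three quarters of $T$ into independent blocks of size $s=\lceil r/4\rceil$. Let $b$ be the least integer with $bs\ge\frac34\delta$. Then $(b-1)s<\frac34\delta$, so $b<1+\frac{3\delta}{4s}\le1+\frac{3\delta}r$. Choose disjoint independent sets $I_1,\dots,I_b\subset T$ of size $s$ one after another. Before step $i\le b$, at most $(b-1)s<\frac34\delta$ elements have been used. More than $\delta/4$ remain, by (a) they have rank at least $r/4$, hence at least $s$, and $I_i$ can be chosen among them. Let $S=I_1\sqcup\dots\sqcup I_b$.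

Let $\tau_0\in I_{i_0}$. The span of $I_{i_0}\setminus\{\tau_0\}$ does not contain $v_{\tau_0}$, by independence. For $i\ne i_0$, keep $I_i$ whole if its span does not contain $v_{\tau_0}$. Otherwise $v_{\tau_0}$ is a unique linear combination of the $v_\tau$, $\tau\in I_i$, and at least two coefficients are nonzero, because $v_{\tau_0}$ is nonzero and proportional to no other $v_\tau$. Split $I_i$ into two parts, neither containing all $\tau$ with nonzero coefficient. By uniqueness, $v_{\tau_0}$ lies in the span of neither part. This gives at most $1+2(b-1)$ sets.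
\end{proof}

\subsection*{Growth of $\ell(jD)$}

\begin{proof}[Proof of Proposition~\ref{prop:cast}]
Apply Lemma~\ref{lem:matroid} to the vectors of Lemma~\ref{lem:generic}, and let $\Gamma=\sum_{\tau\in T} x_\tau$. Let $j\ge2b-1$ and $\tau_0\in S$. For each set in Lemma~\ref{lem:matroid}(b) there is a linear form, that is, an element of $W$, vanishing at its points and not at $x_{\tau_0}$. The product of these elements lies in $\mathcal L((2b-1)D)\subset\mathcal L(jD)$, vanishes at $x_\tau$ for $\tau\in S\setminus\{\tau_0\}$, and does not vanish at $x_{\tau_0}$. So the evaluation map $\mathcal L(jD)\to\overline K^{\,S}$ is surjective. Its kernel contains $\mathcal L(jD-\Gamma)$, which equals $w\,\mathcal L((j-1)D)$ because $\Gamma=\operatorname{div}w+D$. Therefore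
\[
\ell(jD)-\ell((j-1)D)\ge|S|\ge\tfrac34\delta\qquad(j\ge2b-1).
\]
Sum this over the $4b-3$ values $j=2b-1,\dots,6b-5$, and put $j_0=6b-5$. As $\ell((2b-2)D)\ge1$,
\[
\ell(j_0D)\ge1+(4b-3)\tfrac34\delta=1+(3b-\tfrac94)\delta .
\]
If $j_0D$ were special, Clifford's theorem would give $\ell(j_0D)\le1+\frac12j_0\delta=1+(3b-\frac52)\delta$, which is smaller. So $j_0D$ is nonspecial, and
\[
g=j_0\delta+1-\ell(j_0D)\le(6b-5)\delta-(3b-\tfrac94)\delta<3b\delta<3\delta+\frac{9\delta^2}r\le\frac{12\delta^2}r,
\]
where the last step uses $r\le\delta$, which follows from $r+1\le\ell(D)\le\delta+1$.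
\end{proof}

\section{Many places in one class}\label{sec:pigeon}

\begin{proposition}\label{prop:first}
Let $\phi:X\to Y$ be a separable covering with $g\ge2$, $g'$ arbitrary, and $\operatorname{Cl}(\phi)$ killed by $N$. If $g\ge(N+1)^2$, then
\[
g\le48N^2\max(24g',\,64\log_2g).
\]
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:q}, $q\le(N+1)^2\le g$; this is the only use of the separability of $\phi$. Also $N\le\sqrt g$. The degree $m$ of the places must be large against $g'$ for the pigeonhole and against $\log_qg$ for the counts. Let $\mu=\max(12g',32\log_qg)\ge32$ and let $m$ be a prime in $(\mu,2\mu]$. Then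
\begin{equation}\label{eq:sizes}
m>32,\qquad q\le g<q^{m/32},\qquad N<q^{m/64},\qquad 2m\le2^{m/4}\le q^{m/4}.
\end{equation}
(The inequality $2m\le2^{m/4}$ holds at $m=32$, and the right side grows faster.)

\emph{Pigeonhole.} Lemma~\ref{lem:places} gives $B_m(X)\ge q^m/(2m)$, while
\[
\#\operatorname{Pic}^0Y\le(1+\sqrt q)^{2g'}\le(4q)^{g'}\le q^{3g'}\le q^{m/4}.
\]
Fix a place $P_*$ of degree $m$. By hypothesis the classes of $N(P-P_*)$, for $\deg P=m$, lie in $\phi^*\operatorname{Pic}^0Y$, a set with at most $q^{m/4}$ elements. So there is a set $\mathcal C$ of places of degree $m$ giving the same class, with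
\[
|\mathcal C|\ge q^{3m/4}/(2m)\ge q^{m/2}.
\]
Fix $P_0\in\mathcal C$. For $P\in\mathcal C$ we have $N(P-P_0)\sim0$; choose $f_P\in F=\mathbb F_q(X)$ with $\operatorname{div}f_P=N(P-P_0)$, and $f_{P_0}=1$.

\emph{Removing inseparability.} If $p\mid N$, the $f_P$ may all be $p$th powers, and then they cannot generate $F$. Let $p^a$ be the largest power of $p$ with $f_P\in F^{p^a}$ for all $P\in\mathcal C$; it exists and divides $N$, since $\operatorname{ord}_Pf_P=N$ for $P\ne P_0$. Put $h_P=f_P^{1/p^a}$ and $N_1=N/p^a$, so $\operatorname{div}h_P=N_1(P-P_0)$. Let $V\ni1$ be the $\mathbb F_q$-span of the $h_P$ and $M=\mathbb F_q(V)$, with $\pi:X\to Z$. Some $h_P$ is not in $F^p$, and $F/\mathbb F_q(h_P)$ is separable of degree $N_1m$. Hence $F/M$ is separable and $[F:M]\le Nm$.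

\emph{$V$ generates $F$.} Suppose $[F:M]>1$, and let $P\in\mathcal C\setminus\{P_0\}$. The only zero of $h_P\in M$ is $P$, so by (P1) $P$ is the only place over $\pi(P)$. Thus the places $\pi(P)$ are distinct, and $e(P)\rho(P)=[F:M]>1$. Either $P$ is ramified over $Z$, or $\rho(P)>1$ and $\deg\pi(P)=1$ by (P2). Riemann--Hurwitz and the Weil bound on $Z$, with $g(Z)\le g$, give
\[
|\mathcal C|\le1+(2g-2+2Nm)+(q+1+2g\sqrt q)=2g+2Nm+q+2g\sqrt q .
\]
By \eqref{eq:sizes}, $2Nm\le q^{m/64+m/4}=q^{17m/64}$, and each of $g$, $q$, $g\sqrt q$ is at most $q^{3m/64}$. So $|\mathcal C|\le6q^{17m/64}<q^{m/2}$, since $q^{15m/64}>2^{7}$. This contradicts $|\mathcal C|\ge q^{m/2}$.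

\emph{The genus.} The $h_P$ have distinct divisors, so the $\mathbb F_q$-space $V$ has at least $q^{m/2}$ elements. Thus $\dim V=r+1\ge m/2$ and $r\ge m/2-1\ge m/4$. Every nonconstant $h_P$ has polar divisor $N_1P_0$, so in Proposition~\ref{prop:cast} we have $D=N_1P_0$ and $\delta=N_1m\le Nm$. Hence
\[
g\le\frac{12N^2m^2}{m/4}=48N^2m,
\]
and $m\le2\mu\le\max(24g',64\log_2g)$.
\end{proof}

\section{Eliminating the base by pushing forward}\label{sec:norm}

\begin{lemma}\label{lem:relation}
If $\operatorname{Cl}(\phi)$ is killed by $N$, then $N(nE-\phi^*\phi_*E)\sim0$ for every divisor $E$ of degree zero on $X$.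
\end{lemma}

\begin{proof}
By hypothesis $NE\sim\phi^*D$ with $\deg D=0$. Applying $\phi_*$ gives $N\phi_*E\sim nD$, and applying $\phi^*$ to this gives $N\phi^*\phi_*E\sim n\phi^*D\sim nNE$.
\end{proof}

The functions obtained from Lemma~\ref{lem:relation} have more than one zero, so the argument of Section~\ref{sec:model} needs a supplement. The extra zeros all lie in one fixed fiber of $\phi$, and it is enough to choose $P$ so that the first function separates it from that fiber.

\begin{proposition}\label{prop:second}
Let $\phi:X\to Y$ be a separable covering with $g'\ge2$ and $\operatorname{Cl}(\phi)$ killed by $N$. If $g\ge\max((N+1)^6,2^{16})$, then $g<(2Nnd)^2$ for some $d\le8\log_2g$.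
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:q}, $q\le(N+1)^2\le g^{1/3}$, and $N\le g^{1/6}$. Riemann--Hurwitz gives $n(g'-1)\le g-1$; as $g'\ge2$, this yields $n\le g$ and $ng'\le2n(g'-1)\le2g$. Let $d$ be a prime with $4\log_qg<d\le8\log_qg\le8\log_2g$. Then $q^{d/4}>g\ge2^{16}$, and Lemma~\ref{lem:places} gives
\begin{equation}\label{eq:Bd}
B_d(X)\ge\frac{q^d}{2d}>\frac{g^4}{2d}>19\,g^{13/6}d .
\end{equation}
The last inequality says $g^{11/6}>38d^2$. It holds because $\log_2g\le g^{1/4}$ for $g\ge2^{16}$ (put $g=2^{4y}$ and use $4y\le2^y$ for $y\ge4$), so that $38d^2\le38\cdot64\,g^{1/2}<g^{11/6}$.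

\emph{The functions.} Let $S_d$ be the set of places $P$ of $X$ of degree $d$ that are unramified over $Y$ with $\deg\phi(P)=d$. For $P\in S_d$ and $Q=\phi(P)$ we have $\phi_*P=Q$ and $\phi^*Q=P+R_P$, where $R_P\ge0$ is supported on the other places over $Q$ and $\deg R_P=(n-1)d$. Fix $P_\infty\in S_d$, and put $Q_\infty=\phi(P_\infty)$ and $R_\infty=R_{P_\infty}$. For $P\in S_d$ with $\phi(P)\ne Q_\infty$, Lemma~\ref{lem:relation} with $E=P-P_\infty$ gives $f_P\in F=\mathbb F_q(X)$ with
\begin{equation}\label{eq:div}
\operatorname{div}f_P=N\bigl[(n-1)P+R_\infty-R_P-(n-1)P_\infty\bigr].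
\end{equation}
The four terms have pairwise disjoint supports: $P$ and $R_P$ lie over $\phi(P)$, while $P_\infty$ and $R_\infty$ lie over $Q_\infty$. So $\deg f_P=2N(n-1)d$, and the zeros of $f_P$ are $P$ and the places of $R_\infty$. Fix $P_1\in S_d$ with $\phi(P_1)\ne Q_\infty$ and write $f_{P_1}=t^{p^a}$ with $t\notin F^p$. Then $F/\mathbb F_q(t)$ is separable of degree $\gamma\le2N(n-1)d\le2Ngd$.

\emph{Choice of $P$.} We exclude the places $P$ of degree $d$ of the following kinds.
\begin{enumerate}
\item[(a)] $P$ is ramified over $Y$: at most $2g$ places.
\item[(b)] $\deg\phi(P)\ne d$, so $\deg\phi(P)=1$ by (P2): at most $n\,\#Y(\mathbb F_q)\le n(q+1)+2ng'\sqrt q\le 2gq+4gq=6gq$ places.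
\item[(c)] $\phi(P)=Q_\infty$: at most $n\le g$ places.
\item[(d)] $P$ is ramified over the $t$-line: at most $2g-2+2\gamma$ places.
\item[(e)] $\deg t(P)\ne d$, so $\deg t(P)=1$: at most $\gamma(q+1)\le2\gamma q$ places.
\item[(f)] $t(P)=t(T)$ for some place $T$ over $Q_\infty$: at most $n\gamma\le g\gamma$ places.
\end{enumerate}
The counts (a) and (b) involve no choice and (c) involves only $P_\infty$; their sum is at most $9gq$, so by \eqref{eq:Bd} the places $P_\infty$ and $P_1$ used above exist. The total is at most
\[
5g+6gq+\gamma(2+2q+g)\le11g^2+2Ngd\cdot4g\le19Ng^2d\le19\,g^{13/6}d .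
\]
By \eqref{eq:Bd} some place $P$ of degree $d$ is not excluded. By (a)--(c), $f_P$ is defined.

\emph{$F=\mathbb F_q(t,f_P)$.} Let $M=\mathbb F_q(t,f_P)$, with $\pi:X\to Z$. By (d) and (e), $e(P)=\rho(P)=1$ over the $t$-line, hence over $Z$. If $[F:M]>1$, there is therefore a place $T\ne P$ over $\pi(P)$. Since $f_P\in M$ vanishes at $P$, it vanishes at $T$ by (P1), so by \eqref{eq:div} $T$ is a place of $R_\infty$ and lies over $Q_\infty$. But the morphism to the $t$-line factors through $\pi$, so $t(T)=t(P)$, contrary to (f).

Riemann's inequality now gives $g\le(\gamma-1)(\deg f_P-1)<(2Nnd)^2$.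
\end{proof}

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:proofs}

\begin{lemma}\label{lem:finite}
\begin{enumerate}
\item[(a)] For given $q$ and $g\ge2$ there are finitely many curves of genus $g$ over $\mathbb F_q$ up to isomorphism.
\item[(b)] For given curves $X,Y$ over $\mathbb F_q$ with $g'\ge2$ there are finitely many separable coverings $X\to Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Three times a canonical divisor has degree $6g-6\ge2g+1$, so it embeds the curve in $\mathbb P^{5g-6}$ with Hilbert polynomial $j\mapsto(6g-6)j+1-g$. The corresponding Hilbert scheme is of finite type over $\mathbb F_q$, so it has finitely many $\mathbb F_q$-points.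

(b) Riemann--Hurwitz gives $n\le n(g'-1)\le g-1$. Write $\mathbb F_q(Y)=\mathbb F_q(x,y)$. A covering $\phi$ is determined by $\phi^*x$ and $\phi^*y$, which have degrees $n\deg x$ and $n\deg y$. There are finitely many functions of bounded degree on $X$: such a function is determined up to a factor in $\mathbb F_q^\times$ by its zero and polar divisors, and there are finitely many effective divisors of bounded degree.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The bound on $q$ is Proposition~\ref{prop:q}. As $\log_2g\ge1$, the genus bound holds if $g<(N+1)^2$. Otherwise Proposition~\ref{prop:first} with $g'\le1$ gives $g\le48N^2\max(24,64\log_2g)=3072N^2\log_2g$. Since $g/\log_2g\to\infty$, both $q$ and $g$ are bounded in terms of $N$, and Lemma~\ref{lem:finite}(a) gives finitely many $X$. For the last statement let $g(X)\ge2$ and take $x\in\mathbb F_q(X)$ not a $p$th power. It defines a separable morphism $X\to\mathbb P^1$, of degree greater than one because $g(X)\ne0$, whose relative class group is $\operatorname{Pic}^0X$.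
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Here $g\ge g'\ge2$, the bound on $q$ is Proposition~\ref{prop:q}, and $\log_2g\ge1$. The genus bound holds if $g<\max((N+1)^6,2^{16})$, so assume the opposite; then Propositions~\ref{prop:first} and~\ref{prop:second} both apply. By the first, $g\le48\cdot64N^2\log_2g=3072N^2\log_2g$, which implies the asserted bound, or $g\le48\cdot24N^2g'=1152N^2g'$. In the second case Riemann--Hurwitz and $g'\le2(g'-1)$ give
\[
n\le\frac{g-1}{g'-1}\le\frac{2(g-1)}{g'}<2304N^2 .
\]
This is where $g'\ge2$ is essential. Since $2\cdot2304\cdot8=9\cdot2^{12}$, Proposition~\ref{prop:second} gives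
\[
g<(2N\cdot2304N^2\cdot8\log_2g)^2=81\cdot2^{24}N^6(\log_2g)^2<2^{31}N^6(\log_2g)^2 .
\]
Since $g/(\log_2g)^2\to\infty$, we get $g\le G(N)$ for some $G(N)$ depending only on $N$. So there are finitely many possible $q$, and $2\le g'\le g\le G(N)$. Lemma~\ref{lem:finite} gives finitely many pairs $X,Y$ and finitely many $\phi$ for each pair. The coverings in the Question, with exponent exactly $N$ and both genera larger than $2$, form a subset of this finite set.
\end{proof}

\section{Sharpness and necessity of the hypotheses}\label{sec:examples}

Parts (1) and (2) of Proposition~\ref{prop:C} use the curves $y^s+y=x^c$, where $s$ is a power of $p$, $p\nmid c$, and the field of definition contains the roots of $T^s+T$. By \cite[Prop.~6.4.1]{St} this equation defines a curve of genus $(s-1)(c-1)/2$, of degree $s$ over the $x$-line, totally ramified over $x=\infty$ and unramified elsewhere.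

\begin{proof}[Proof of Proposition~\ref{prop:C}(1)]
Equality in Proposition~\ref{prop:q} requires $\#A(\mathbb F_q)=(\sqrt q-1)^{2\dim A}$, so we look for a curve whose Frobenius eigenvalues all equal $\sqrt q$. Let $s\ge5$ be an odd prime power and $q=s^4$. A nonzero root of $T^s+T$ satisfies $T^{s^2-1}=(-1)^{s+1}=1$, so it lies in $\mathbb F_{s^2}$. Let
\[
X:\ y^s+y=x^{s+1},\qquad Y:\ y^s+y=z^{(s+1)/2}
\]
over $\mathbb F_q$, with $\phi$ given by $z=x^2$. The field $\mathbb F_q(X)$ has degree $2s$ over $\mathbb F_q(z)$ and $\mathbb F_q(Y)$ has degree $s$, so $\phi$ has degree $2$, and it is separable as $q$ is odd. The genera are $g=s(s-1)/2\ge10$ and $g'=((s-1)/2)^2\ge4$.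

Count the points of the Hermitian curve $X$ over $\mathbb F_{s^2}$. For $x\in\mathbb F_{s^2}$ the norm $x^{s+1}$ lies in $\mathbb F_s$, and the trace $y\mapsto y^s+y$ maps $\mathbb F_{s^2}$ onto $\mathbb F_s$ with fibers of size $s$. The affine curve is smooth, since the $y$-derivative of its equation is $1$, and there is one point at infinity. This gives $s^3+1=s^2+1+2gs$ points. The $2g$ eigenvalues over $\mathbb F_{s^2}$ have absolute value $s$ and sum $-2gs$, so all equal $-s$; over $\mathbb F_q$ they equal $s^2=\sqrt q$. The Frobenius endomorphism of an abelian variety over a finite field acts semisimply on the Tate module, so the $q$-Frobenius of $J_X$ is multiplication by $\sqrt q$. Its fixed points form $\operatorname{Pic}^0X=J_X[\sqrt q-1](\overline{\mathbb F}_q)$. Hence the exponent $N$ of $\operatorname{Cl}(\phi)$ divides $\sqrt q-1$, while Proposition~\ref{prop:q} gives $N\ge\sqrt q-1$. So $q=(N+1)^2$ with $N=s^2-1$, and different $s$ give different $N$.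
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:C}(2)]
Let $X:y^2+y=x^7$ over $\mathbb F_2$, of genus $3$. The \emph{$p$-rank} $\gamma_C$ of a curve $C$ in characteristic $p$ is defined by $\#J_C[p](\overline{\mathbb F}_p)=p^{\gamma_C}$. For a Galois covering $C\to C'$ over $\overline{\mathbb F}_p$ whose group $H$ is a $p$-group, the Deuring--Shafarevich formula reads $\gamma_C-1=|H|(\gamma_{C'}-1)+\sum_{P\in C}(e(P)-1)$. The map from $X$ to the $x$-line has group $\mathbb Z/2$ and one ramified point, so $\gamma_X-1=-2+1$ and $\gamma_X=0$. Thus $J_X$ has no point of order $2$ and $\#\operatorname{Pic}^0X$ is odd.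

For $k\ge1$ let $\phi_k:X\to X$ be the $2^k$-power Frobenius, given on functions by $f\mapsto f^{2^k}$; it is an inseparable covering of degree $2^k$ over $\mathbb F_2$. From $\operatorname{ord}_P(f^{2^k})=2^k\operatorname{ord}_Pf$ we get $\phi_k^*P=2^kP$ for every place $P$. So $\phi_k^*$ is multiplication by $2^k$ on $\operatorname{Pic}^0X$, which is bijective, and $\operatorname{Cl}(\phi_k)$ is trivial. The degrees are distinct, so finiteness fails.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:C}(3)]
The curve $E$ has a rational point, since $\#E(\mathbb F_q)\ge(\sqrt q-1)^2>0$, so it is an elliptic curve and $\operatorname{Pic}^0E\cong E(\mathbb F_q)$. Let $\ell$ be a prime not dividing $q\cdot\#E(\mathbb F_q)$. The isogeny $[\ell]$ is separable of degree $\ell^2$, so $[\ell]\circ\phi$ is a separable covering of degree $\ell^2\deg\phi$. The map $[\ell]^*$ is multiplication by $\ell$ on $\operatorname{Pic}^0E$, which is bijective. Hence $([\ell]\circ\phi)^*\operatorname{Pic}^0E=\phi^*\operatorname{Pic}^0E$ and $\operatorname{Cl}([\ell]\circ\phi)=\operatorname{Cl}(\phi)$. Different $\ell$ give different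 degrees, so infinitely many coverings have exponent $N$. Coverings $\phi$ to start from exist: over $\mathbb F_5$, take $y^2=x^6+1$, of genus $2$, mapping to $y^2=z^3+1$ by $z=x^2$, and let $N$ be the exponent of the finite group $\operatorname{Cl}(\phi)$.
\end{proof}

In both (2) and (3) the curves $X$ and $Y$ stay fixed and only the degree grows. What fails is the Riemann--Hurwitz bound $n\le(g-1)/(g'-1)$ behind Lemma~\ref{lem:finite}(b), and this is why Theorem~\ref{thm:B} asserts finiteness of the curves $X$ and not of the coverings.

\begin{thebibliography}{9}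

\bibitem{KK}
Borys Kadets and Daniel Keliher,
\emph{Exponents of Jacobians and relative class groups},
arXiv:2410.11962 (2024).

\bibitem{St}
Stichtenoth,
\emph{Algebraic Function Fields and Codes},
2nd ed.

\end{thebibliography}
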